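# Rational curves shorter than every extremal ray

Throughout, everything is over $\mathbb C$. A curve is irreducible, reduced and projective. A rational curve is a curve whose normalization is $\mathbb P^1$.

## 1. Fano manifolds, lengths of extremal rays, and the pseudo-index

**Definition 1 (Fano manifold).** A Fano manifold is a smooth projective variety $X$ over $\mathbb C$ such that the anticanonical divisor $-K_X$ is ample.

**Example 1.** We have $-K_{\mathbb P^a}=(a+1)H$ with $H$ a hyperplane, so $\mathbb P^a$ is Fano for $a\ge1$. On $\mathbb P^a\times\mathbb P^b$ we have $-K=(a+1)H_1+(b+1)H_2$, where $H_1,H_2$ are the pullbacks of hyperplanes. This is ample, so the product is Fano.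

**Definition 2 (classes of curves, cone, extremal rays).** Two line bundles are numerically equivalent, written $\equiv$, if they have the same degree on every curve. The group $\mathrm{Pic}(X)/\!\equiv$ is free of finite rank $\rho(X)$, the Picard number. Its dual lattice is $N_1(X)_{\mathbb Z}=\mathrm{Hom}(\mathrm{Pic}(X)/\!\equiv,\mathbb Z)$, and $N_1(X)=N_1(X)_{\mathbb Z}\otimes\mathbb R$. A curve $\Gamma$ has a class $[\Gamma]\in N_1(X)_{\mathbb Z}$, namely $L\mapsto L\cdot\Gamma$. The Kleiman–Mori cone $\overline{NE}(X)\subset N_1(X)$ is the closure of the convex cone generated by all classes of curves. An extremal ray is a one-dimensional face of it.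

We recall two classical facts. Kleiman's criterion says that a divisor is ample if and only if it is positive on $\overline{NE}(X)\setminus 0$. The cone theorem says that for $X$ Fano, $\overline{NE}(X)$ is generated by finitely many extremal rays, and each of them contains the class of a rational curve.

**Example 2.** Let $S$ be the blow-up of $\mathbb P^2$ at a point, $E$ the exceptional curve, $H$ the pullback of a line, and $F$ the strict transform of a line through the point, so $F\sim H-E$. Then $\rho(S)=2$. The divisors $H$ and $H-E$ are base point free, hence nef (of degree $\ge0$ on every curve), so $\overline{NE}(S)\subset\{H\ge0,\ H-E\ge0\}$. Now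
$$(H,H-E)\cdot E=(0,1),\qquad (H,H-E)\cdot F=(1,0),$$
so the two edges of the cone on the right are spanned by actual curves, and the inclusion is an equality. The extremal rays are $\mathbb R_{\ge0}[E]$ and $\mathbb R_{\ge0}[F]$. Since $-K_S=3H-E=2H+(H-E)$ is positive on the cone minus $0$, the surface $S$ is Fano. We shall compute the cone of a much larger manifold in exactly this way: two nef classes, and two curves on the edges.

**Definition 3 (length).** Let $X$ be Fano. The length of an extremal ray $R\subset\overline{NE}(X)$ is
$$\ell(R):=\min\{-K_X\cdot\Gamma\mid \Gamma\text{ a rational curve with }[\Gamma]\in R\},$$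
and the minimal length is $\ell(X):=\min\{\ell(R)\mid R\text{ an extremal ray of }\overline{NE}(X)\}$.

**Example 3.** On $S$ we have $-K_S\cdot E=1$, so $\ell(\mathbb R_{\ge0}[E])=1$. A curve $\Gamma$ with class in $\mathbb R_{\ge0}[F]$ has $(H-E)\cdot\Gamma=0$ and $H\cdot\Gamma\ge1$, so $-K_S\cdot\Gamma=2H\cdot\Gamma\ge2$. Equality holds for $F$, so that ray has length $2$, and $\ell(S)=1$.

**Definition 4 (pseudo-index).** The pseudo-index of a Fano manifold $X$ is
$$i(X):=\min\{-K_X\cdot\Gamma\mid\Gamma\text{ is a rational curve on }X\}.$$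

**Example 4.** We have $i(S)=1$, attained by $E$, since $-K_S$ has positive integral degree on every curve. Also $i(\mathbb P^a)=a+1$, attained by lines.

The length minimizes over fewer curves, so $\ell(X)\ge i(X)$ always. The following problem is from Toru Tsukioka, "On the minimal length of extremal rays for Fano 4-folds", arXiv:1005.1722 (2010).

**Problem.** Do we have $i(X)=\ell(X)$ for any Fano manifold $X$?

In plain words: is some shortest rational curve always found on an extremal ray? These notes prove that the answer is no.

## 2. Picard number one, products of projective spaces, surfaces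

If $\rho(X)=1$, then $\overline{NE}(X)$ is a single ray, every curve has its class on it, and $i(X)=\ell(X)$.

Let $X=\mathbb P^a\times\mathbb P^b$ with $a,b\ge1$, and let $l_1,l_2$ be lines in the two kinds of fibers. As in Example 2, the nef classes $H_1,H_2$ and the curves $l_1,l_2$ show that the rays are spanned by $[l_1]$ and $[l_2]$. The class of any curve is $x[l_1]+y[l_2]$ with $x=H_1\cdot\Gamma$, $y=H_2\cdot\Gamma$ non-negative integers, not both $0$. Its degree is $x(a+1)+y(b+1)$. So the lengths are $a+1$ and $b+1$, and $i(X)=\min(a+1,b+1)=\ell(X)$.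

In dimension two, recall that a Fano surface is rational. A minimal rational surface is $\mathbb P^2$, $\mathbb P^1\times\mathbb P^1$, or a Hirzebruch surface with a section $C\cong\mathbb P^1$ with $C^2=-r$, $r\ge2$. The last kind is not Fano, because $-K\cdot C=2-r\le0$. So a Fano surface other than $\mathbb P^2$ and $\mathbb P^1\times\mathbb P^1$ contains a $(-1)$-curve $E$. It has $-K\cdot E=1$, and it spans an extremal ray because $E^2<0$. Hence $i=\ell=1$, and the answer is yes on every Fano surface.

## 3. Splitting a curve class along two rays, and the lattice index $D$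

Let $\rho(X)=2$, with extremal rays $R_1,R_2$. Let $f_j$ be the class of a rational curve of minimal anticanonical degree in $R_j$, so $-K_X\cdot f_j=\ell(R_j)$. (The class is unique, since on a ray the degree determines the class.)

The natural approach to a proof of $i=\ell$ is this. Take a rational curve $\Gamma$ and write $[\Gamma]=\alpha f_1+\beta f_2$ with $\alpha,\beta\ge0$. Then $-K_X\cdot\Gamma=\alpha\,\ell(R_1)+\beta\,\ell(R_2)$. If $\alpha,\beta$ are integers, they are not both zero and the degree is at least $\ell(X)$. This is what happened for $\mathbb P^a\times\mathbb P^b$. In general, however, $\alpha,\beta$ are only rational, with a bounded denominator.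

**Definition 5 (lattice index).** $D$ is the index of $\mathbb Zf_1+\mathbb Zf_2$ in the lattice $N_1(X)_{\mathbb Z}$ dual to $\mathrm{Pic}(X)/\!\equiv$.

**Example 5.** On $S$, the pairs of degrees $(H,E)$ on $E$ and $F$ are $(0,-1)$ and $(1,1)$, with determinant $1$. Since $H,E$ is a basis of $\mathrm{Pic}(S)$, we get $D=1$.

**Proposition 1.** For $X$ Fano with $\rho(X)=2$ we have $\ell(X)/i(X)\le\max(1,D/2)$. In particular $i(X)=\ell(X)$ if $D\le2$.

*Proof.* Let $\Gamma$ be a rational curve. Its class lies in $N_1(X)_{\mathbb Z}$, so $D[\Gamma]\in\mathbb Zf_1+\mathbb Zf_2$. It also lies in $\overline{NE}(X)=\mathbb R_{\ge0}f_1+\mathbb R_{\ge0}f_2$. So $[\Gamma]=\frac1D(xf_1+yf_2)$ with integers $x,y\ge0$. If $xy=0$, then $[\Gamma]\in R_1\cup R_2$, and $-K_X\cdot\Gamma\ge\ell(X)$ by the definition of length. If $x,y\ge1$, then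
$$-K_X\cdot\Gamma\ \ge\ \frac{\ell(R_1)+\ell(R_2)}D\ \ge\ \frac{2\,\ell(X)}D .$$
Hence $i(X)\ge\min(\ell(X),2\ell(X)/D)$, which is the claim. If $D\le2$ this gives $i(X)\ge\ell(X)$, and the reverse inequality always holds. $\square$

The argument stops exactly at $D=3$. The dangerous class is $\frac1D(f_1+f_2)$: for $D\ge3$ it could be integral and carry a rational curve, and nothing in the convexity argument forbids this. So a counterexample with $\rho=2$ must have $D\ge3$, and we shall look for one with a rational curve of class $\frac1D(f_1+f_2)$.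

## 4. Statements of Theorems A and B

Fix integers $n\ge3$, $k\ge2n-2$, $m\ge2n-2$ and put
$$p:=k(n^2-1)-nm,\qquad q:=nm-k(n^2-n-1),\qquad\text{so that}\quad p+q=nk. \tag{1}$$

**Theorem A.** If $p,q>0$, there is a Fano manifold $X=X_{n,m,k}$ with $\rho(X)=2$ and
$$\dim X=n^2m+n(n+1)k-3n^2-2n,$$
having exactly two extremal rays, of lengths $p$ and $q$. Moreover $\ell(X)=\min(p,q)$ and $i(X)=\min(k,p,q)$.

**Consequence.** Take $k=2n$ and $m=2n^2-n-2$. The hypotheses hold: $k\ge2n-2$, and $m-(2n-2)=2n^2-3n\ge0$. Then
$$p=2n^3-2n-(2n^3-n^2-2n)=n^2,\qquad q=nk-p=n^2 .$$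
So $X_n:=X_{n,m,k}$ satisfies $i(X_n)=2n<n^2=\ell(X_n)$ for every $n\ge3$. For $(n,m,k)=(3,9,4)$ we get $p=32-27=5$, $q=27-20=7$, with $k=4=2n-2$ and $m=9\ge4$. So $i=4<5=\ell$, in dimension $81+48-33=96$. Hence the answer to the Problem is negative, and since $\ell(X_n)/i(X_n)=n/2$, the ratio $\ell(X)/i(X)$ is unbounded.

**Theorem B.**

1. Let $X$ be Fano with $\rho(X)=2$, and let $D$ be as in Definition 5. Then $\ell(X)/i(X)\le\max(1,D/2)$. In particular $i(X)=\ell(X)$ if $D\le2$. The bound is attained for every $D\ge3$, by $X_D$.
2. The statement "$i(X)=\ell(X)$ for all Fano manifolds of Picard number $\rho$" holds if and only if $\rho=1$.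

## 5. Quiver representations, and the identity $e+g=nh$

We need varieties on which classes of curves can be prescribed. Moduli spaces of quiver representations serve: there a curve class is a dimension vector.

**Definition 6 (representations).** Let $A,B,C,U,W$ be vector spaces, $m=\dim U$, $k=\dim W$. A representation on $(A,B,C)$ is a pair $\varphi_A:U\otimes A\to C$, $\varphi_B:W\otimes B\to C$ of linear maps. (This is a representation of the quiver with vertices $a,b,c$, with $m$ arrows $a\to c$ and $k$ arrows $b\to c$.) Its dimension vector is $(\dim A,\dim B,\dim C)$. A subrepresentation is a triple $(A',B',C')$ of subspaces with $\varphi_A(U\otimes A')\subset C'$ and $\varphi_B(W\otimes B')\subset C'$. Its dimension vector is written $(x,y,z)$. The representations on $(A,B,C)$ are the points of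
$$\mathcal R=\mathrm{Hom}(U\otimes A,C)\oplus\mathrm{Hom}(W\otimes B,C),$$
and $G=GL(A)\times GL(B)\times GL(C)$ acts by $\lambda\cdot(\varphi_A,\varphi_B)=(\lambda_c\varphi_A\lambda_a^{-1},\lambda_c\varphi_B\lambda_b^{-1})$. Scalars act trivially, so $PG=G/\mathbb C^*$ acts.

**Definition 7 (characters and stability).** Let $d$ be the dimension vector of $(A,B,C)$. For $\chi\in\mathbb Z^3$ put $\chi(x,y,z)=\chi_1x+\chi_2y+\chi_3z$, and let $\Lambda=\{\chi:\chi(d)=0\}$. An element $\chi\in\Lambda$ gives the character $\chi(\lambda)=\det(\lambda_a)^{\chi_1}\det(\lambda_b)^{\chi_2}\det(\lambda_c)^{\chi_3}$ of $G$. On a scalar $c$ it equals $c^{\chi(d)}=1$, so it is a character of $PG$, and all characters of $PG$ arise so. A representation is stable with respect to $\theta\in\Lambda$ if $\theta>0$ on the dimension vectors of all subrepresentations other than $0$ and the whole one. It is semistable if $\theta\ge0$ on all of them.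

**Example 6.** Let $\dim A=\dim C=1$ and $B=0$, so $d=(1,0,1)$ and $\mathcal R=\mathrm{Hom}(U,\mathbb C)=\mathbb C^m$. Take $\theta=(-1,0,1)$. A nonzero map has only the proper nonzero subrepresentation $(0,0,1)$, with $\theta=1$, so it is stable. The zero map has the subrepresentation $(1,0,0)$ with $\theta=-1$, so it is unstable. The quotient is $(\mathbb C^m\setminus0)/\mathbb C^*=\mathbb P^{m-1}$. Linear coordinates $f$ satisfy $f(\lambda x)=\lambda_c\lambda_a^{-1}f(x)=\theta(\lambda)f(x)$, so they are sections of the line bundle attached to $\theta$, which is $\mathcal O(1)$. A line in $\mathbb P^{m-1}$ is a family over $\mathbb P^1$ with spaces $F_a=\mathcal O$, $F_c=\mathcal O(1)$ and structure map $\sigma\xi_0+\tau\xi_1$, where $\sigma,\tau$ are the coordinates on $\mathbb P^1$ and $\xi_0,\xi_1\in\mathrm{Hom}(U,\mathbb C)$ are linearly independent. Its degree with respect to $\theta$ is $\theta(\deg F_a,0,\deg F_c)=\theta(0,0,1)=1$.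

The last lines show the mechanism. Fix representations $F'$ and $F''$ of dimension vectors $d'$ and $d''$ with $d=d'+d''$. A pencil of extensions of $F''$ by $F'$, twisted so that $F'$ carries $\mathcal O(1)$, should be a rational curve on which the line bundle of $\chi$ has degree $\chi(d')$. Its class is $d'$, read modulo $d$. To realize $f_1+f_2=D\cdot(\text{a class with a rational curve})$ we want dimension vectors $e,g,h$ with $e+g=nh$ and $n\ge3$. From now on let
$$d=(n,n+1,n),\qquad e=(n,0,n-1),\qquad g=(0,n,1),\qquad h=(1,1,1),$$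
so that
$$e+g=nh. \tag{2}$$
So $\dim A=n$, $\dim B=n+1$, $\dim C=n$, and $\Lambda\cong\mathbb Z^2$. The plan is to choose $\theta$ so that $e$ and $g$ span the two extremal rays, and then to construct rational curves of classes $e,g,h$.

**Example 7.** For $n=3$: $d=(3,4,3)$, $e=(3,0,2)$, $g=(0,3,1)$, and $e+g=(3,3,3)$.

## 6. The characters $N_1,N_2$ and stability between the walls of $g$ and $e$

If $e,g$ are to span the edges of the cone of curves, the nef cone must be bounded by characters $N_1$ with $N_1(g)=0$ and $N_2$ with $N_2(e)=0$. Let us solve for them in $\Lambda$.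

The equations $\chi(g)=0$, $\chi(d)=0$ read $\chi_3=-n\chi_2$ and $n\chi_1=(n^2-n-1)\chi_2$. Since $\gcd(n,n^2-n-1)=1$, the primitive solution is, up to sign, the one with $\chi_2=-n$. The equations $\chi(e)=0$, $\chi(d)=0$ give, on subtracting, $(n+1)\chi_2+\chi_3=0$, so $\chi_3=-(n+1)\chi_2$ and $n\chi_1=(n^2-1)\chi_2$, and again we take $\chi_2=-n$. This gives
$$N_1=(-(n^2-n-1),-n,n^2),\qquad N_2=(-(n^2-1),-n,n^2+n).$$
Put $M=(-1,0,1)\in\Lambda$ and $\theta=N_1+N_2$. By inspection
$$N_2-N_1=nM. \tag{3}$$
With $s=z-x$ and $\delta=(n+1)x-ny$, expanding shows that on $(x,y,z)$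
$$N_1=n^2s+\delta,\qquad N_2=n(n+1)s+\delta,\qquad\theta=n(2n+1)s+2\delta. \tag{4}$$
For $e,g,h$ the pairs $(s,\delta)$ are $(-1,n(n+1))$, $(1,-n^2)$ and $(0,1)$, so
$$(N_1,N_2)(e)=(n,0),\qquad(N_1,N_2)(g)=(0,n),\qquad(N_1,N_2)(h)=(1,1). \tag{5}$$

**Example 8.** For $n=3$: $N_1=(-5,-3,9)$, $N_2=(-8,-3,12)$, $\theta=(-13,-6,21)$. Indeed $\theta(d)=-39-24+63=0$, $\theta(e)=-39+42=3$, $\theta(g)=-18+21=3$, $\theta(h)=2$.

The next lemma says which dimension vectors may occur in a stable representation, and that $N_1,N_2$ are non-negative on them.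

**Lemma 1.** Let $0\le x\le n$, $0\le y\le n+1$, $0\le z\le n$. Then $\theta(x,y,z)=0$ if and only if $(x,y,z)\in\{0,d\}$. Moreover $\theta(x,y,z)>0$ if and only if one of the following holds:

- (a) $z\ge x+2$;
- (b) $z=x+1$ and $(x,y)\ne(0,n+1)$;
- (c) $z=x$ and $\delta>0$;
- (d) $(x,y,z)=(n,0,n-1)$.

In cases (a)–(d) we have $N_1\ge0$ and $N_2\ge0$.

*Proof.* We go through the values of $s$, using (4) and $|\delta|\le n(n+1)$.

If $s\ge2$, then $\theta\ge2n(2n+1)-2n(n+1)=2n^2>0$, $N_1\ge2n^2-n(n+1)>0$ and $N_2\ge2n(n+1)-n(n+1)>0$.

If $s\le-2$, then $\theta\le-2n(2n+1)+2n(n+1)<0$.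

If $s=1$ and $(x,y)=(0,n+1)$, then $\delta=-n(n+1)$ and $\theta=-n<0$. If $s=1$ otherwise, then $\delta\ge-n^2$: for $x=0$ we have $y\le n$, and for $x\ge1$ we have $\delta\ge(n+1)-n(n+1)=1-n^2$. So $\theta\ge n(2n+1)-2n^2=n>0$, $N_1\ge0$ and $N_2\ge n>0$.

If $s=-1$ and $(x,y)=(n,0)$, then $\delta=n(n+1)$, so $\theta=n>0$, $N_1=n$, $N_2=0$. If $s=-1$ otherwise, then $\delta\le n^2$: for $y=0$ we have $x\le n-1$ and $\delta\le n^2-1$, and for $y\ge1$ we have $\delta\le n(n+1)-n$. So $\theta\le-n(2n+1)+2n^2=-n<0$.

If $s=0$, then $\theta=2\delta$ and $N_1=N_2=\delta$. Since $\gcd(n,n+1)=1$, $\delta=0$ forces $n\mid x$, so $(x,y)=(0,0)$ or $(n,n+1)$; with $z=x$ these are the vectors $0$ and $d$. $\square$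

From now on "stable" means stable with respect to $\theta$, for dimension vector $d$.

**Lemma 2.** A representation of dimension vector $d$ is stable if and only if every subrepresentation satisfies:

- (S1) $z\ge x$, unless $(x,y,z)=(n,0,n-1)$;
- (S2) if $z=x$ then $y\le x$, unless $(x,y,z)=d$;
- (S3) $(x,y,z)\ne(0,n+1,1)$.

*Proof.* The vectors $0$ and $d$ satisfy (S1)–(S3), and they occur only for the subrepresentation $0$ and the whole one. So we must show that for a vector other than $0,d$, (S1)–(S3) hold exactly in cases (a)–(d) of Lemma 1. Suppose $z=x$. If $y\le x$, then $\delta\ge x$, which is positive unless the vector is $0$. If $y\ge x+1$, then $\delta\le x-n\le0$. So for $z=x$, (c) is equivalent to (S2), while (S1) and (S3) hold automatically. If $z\ge x+2$, we are in (a) and (S1)–(S3) hold. If $z=x+1$, then (S1), (S2) hold and (S3) is the condition in (b). If $z<x$, then (S2), (S3) hold and (S1) is the condition (d). $\square$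

## 7. The moduli space and its line bundles

**The theorem of King.** We use A. King, *Moduli of representations of finite dimensional algebras*, Quart. J. Math. 45 (1994). A point of $\mathcal R$ is GIT-semistable for $\chi\in\Lambda$ (that is, some $f\in\mathbb C[\mathcal R]$ with $f(\lambda x)=\chi(\lambda)^rf(x)$, $r\ge1$, does not vanish there) if and only if $\chi\ge0$ on the dimension vectors of all its subrepresentations. It is GIT-stable if and only if $\chi>0$ on those of all proper nonzero ones. The GIT quotient is projective, since the quiver has no oriented cycles.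

**Construction of $X$.** Here the aim is a smooth projective quotient. By Lemma 1, $\theta$ vanishes only on $0$ and $d$, so semistable equals stable: $\mathcal R^{ss}=\mathcal R^s$. In Section 8 we shall see, independently of $X$, that $\mathcal R^s\ne\emptyset$.

A stable representation has only scalar endomorphisms (Schur's lemma). Indeed, let $f$ be an endomorphism that is neither $0$ nor injective. Then $\ker f$ and $\operatorname{im}f$ are proper nonzero subrepresentations whose dimension vectors add up to $d$, so $0<\theta(\ker f)+\theta(\operatorname{im}f)=\theta(d)=0$, a contradiction. So every endomorphism is $0$ or invertible. If $\mu$ is an eigenvalue of $f$ on one of $A,B,C$, then $f-\mu$ is not invertible, so $f=\mu$.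

Hence $PG$ acts on $\mathcal R^s$ with trivial stabilizers, and orbits are closed in $\mathcal R^{ss}=\mathcal R^s$, since all points are GIT-stable. The set $\mathcal R^s$ is covered by invariant affine open sets $\{f\ne0\}$, with $f$ semi-invariant for a multiple of $\theta$. On each of them Luna's slice theorem (for closed orbits with trivial stabilizer, on a smooth affine variety with an action of a reductive group) says that the quotient is smooth and the quotient map is, étale locally on the base, a product with $PG$. So
$$\pi:\mathcal R^s\to X:=\mathcal R/\!/_\theta G$$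
is a principal $PG$-bundle, and $X$ is smooth and projective. It is irreducible because $\mathcal R^s$ is open in an affine space. Its dimension is
$$\dim\mathcal R-\dim PG=n^2m+n(n+1)k-(3n^2+2n).$$

**The line bundles $L_\chi$.** For $\chi\in\Lambda$ let $L_\chi$ be the sheaf on $X$ whose sections over an open set $V$ are the functions $f$ on $\pi^{-1}(V)$ with $f(\lambda x)=\chi(\lambda)f(x)$. Étale locally $\pi$ is the projection $PG\times V\to V$ and these functions are $\chi(\lambda)$ times functions on $V$. So $L_\chi$ is a line bundle, its local generators are the nowhere vanishing functions of weight $\chi$, and multiplication gives $L_\chi\otimes L_{\chi'}=L_{\chi+\chi'}$. Write $\chi\cdot\Gamma=\deg L_\chi|_\Gamma\in\mathbb Z$. In Example 6, $L_\theta=\mathcal O(1)$.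

**Step (P1): every line bundle on $X$ is some $L_\chi$.** This step bounds the Picard number. Let $L$ be a line bundle on $X$. Since $\mathcal R^s$ is open in an affine space, $\pi^*L$ is trivial. Let $\epsilon$ be a nowhere vanishing section of it. The action of $PG$ on $\pi^*L$ has the form $\lambda\cdot\epsilon(x)=c(\lambda,x)\,\epsilon(\lambda x)$ with $c$ a unit on $PG\times\mathcal R^s$, and
$$c(1,x)=1,\qquad c(\lambda\lambda',x)=c(\lambda,\lambda'x)\,c(\lambda',x).$$
By Rosenlicht, a unit on a product of irreducible varieties is a product of units of the factors: $c(\lambda,x)=u(\lambda)v(x)$. Putting $\lambda=1$ shows that $v$ is constant. So we may take $v=1$, and then $u(\lambda\lambda')=u(\lambda)u(\lambda')$. Hence $c=\chi$ for a character $\chi\in\Lambda$. By descent along $\pi$, sections of $L$ over $V$ are the invariant sections of $\pi^*L$ over $\pi^{-1}(V)$. A section $f\epsilon$ is invariant when $f(x)\,\lambda\cdot\epsilon(x)=f(\lambda x)\,\epsilon(\lambda x)$, that is, $f(\lambda x)=\chi(\lambda)f(x)$. So $L=L_\chi$.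

**Step (P2): $L_{N_1}$ and $L_{N_2}$ are nef.** This step bounds the cone of curves from outside. Every subrepresentation of a stable representation has dimension vector $0$, $d$, or one with $\theta>0$. By Lemma 1, $N_j\ge0$ on all of them. By King's theorem every point of $\mathcal R^s$ is $N_j$-semistable. So for each point of $X$ there is a semi-invariant of weight $rN_j$, $r\ge1$, not vanishing over it. It is a section of $L_{N_j}^{\otimes r}$ not vanishing at that point. Given a curve, use a point on it: the degree of $L_{N_j}$ on the curve is non-negative.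

**Step (P3): for all curves $\Gamma$,**
$$-K_X\cdot\Gamma=\tfrac1n\big(p\,N_1\cdot\Gamma+q\,N_2\cdot\Gamma\big). \tag{6}$$
This step computes anticanonical degrees. Differentiating the action gives on $\mathcal R^s$ the exact sequence
$$0\to\mathrm{Lie}(PG)\otimes\mathcal O\to\mathcal R\otimes\mathcal O\to\pi^*T_X\to0 .$$
It is equivariant when $PG$ acts on $\mathrm{Lie}(PG)$ by the adjoint representation and on $\mathcal R$ in the given way. The adjoint representation has trivial determinant. So $\pi^*(-K_X)$ is the trivial bundle, with $\lambda$ acting on the constant generator by $\kappa(\lambda)=\det(\lambda|_{\mathcal R})$. As in (P1), its invariant sections are the $f$ with $f(\lambda x)=\kappa(\lambda)f(x)$, so $-K_X=L_\kappa$. Since $\det(A^*\otimes C)=\det(A)^{-n}\det(C)^{n}$ occurs $m$ times and $\det(B^*\otimes C)=\det(B)^{-n}\det(C)^{n+1}$ occurs $k$ times,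
$$\kappa=(-nm,\,-nk,\,nm+(n+1)k).$$
We compute
$$\kappa(e)=-n^2m+(n-1)\big(nm+(n+1)k\big)=p,\qquad\kappa(g)=-n^2k+nm+(n+1)k=q,\qquad\kappa(h)=k. \tag{7}$$
By (5), $pN_1+qN_2$ takes the values $np$ on $e$, $nq$ on $g$, and $0$ on $d$, and so does $n\kappa$. The vectors $e,g,d$ are linearly independent, because
$$\det(e,g,d)=n(n^2-n-1)-(n-1)n^2=-n\ne0. \tag{8}$$
So $n\kappa=pN_1+qN_2$, which is (6).

**Example 9.** For $(n,m,k)=(3,9,4)$: $\kappa=(-27,-12,43)$, with values $5,7,4$ on $e,g,h$.

**Step (P4): $N_1\cdot\Gamma\equiv N_2\cdot\Gamma\pmod n$ for every curve $\Gamma$.** This step gives the arithmetic that makes the rays long. It follows from (3), since $M\cdot\Gamma\in\mathbb Z$.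

**Step (P5): curves from families.** This step turns bundles on $\mathbb P^1$ into curves on $X$. Let $F_a,F_b,F_c$ be vector bundles on $\mathbb P^1$ with maps $U\otimes F_a\to F_c$ and $W\otimes F_b\to F_c$ that are fiberwise stable representations of dimension vector $d$. We claim that there is a morphism $\nu:\mathbb P^1\to X$ with
$$\deg\nu^*L_\chi=\chi(\deg F_a,\deg F_b,\deg F_c)\qquad\text{for all }\chi\in\Lambda. \tag{9}$$
Let $P\to\mathbb P^1$ be the bundle of frames $\psi=(\psi_a,\psi_b,\psi_c)$, where $\psi_a:A\to F_a|_t$, and so on, are isomorphisms to the fibers at a point $t$. Let $G$ act by $\lambda\cdot\psi=\psi\lambda^{-1}$. Sending $\psi$ to the transported maps $\psi_c^{-1}\circ(\text{structure map})\circ\psi_a$, and similarly for $b$, defines a morphism $P\to\mathcal R^s$. Replacing $\psi$ by $\psi\lambda^{-1}$ multiplies by $\lambda_c$ on the left and $\lambda_a^{-1}$ on the right, so the morphism is $G$-equivariant and induces $\nu:\mathbb P^1=P/G\to X$.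

Pulling functions back from $\mathcal R^s$ to $P$ sends local generators of $L_\chi$ to nowhere vanishing functions of weight $\chi$. A quotient of two functions on $P$ of the same weight, with nowhere vanishing denominator, is invariant, hence a function on the base. So $\nu^*L_\chi$ is the line bundle of functions $f$ on $P$ with $f(\lambda\cdot\psi)=\chi(\lambda)f(\psi)$. On the other hand, fix bases of $\det A,\det B,\det C$. A local section $\omega$ of $\det(F_a)^{\chi_1}\otimes\det(F_b)^{\chi_2}\otimes\det(F_c)^{\chi_3}$ gives the function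
$$f(\psi)=\big(\det\psi_a^{\chi_1}\otimes\det\psi_b^{\chi_2}\otimes\det\psi_c^{\chi_3}\big)^{-1}\omega .$$
Replacing $\psi$ by $\psi\lambda^{-1}$ multiplies the bracket by $\chi(\lambda)^{-1}$, so $f(\lambda\cdot\psi)=\chi(\lambda)f(\psi)$. A generator $\omega$ gives a nowhere vanishing $f$. Hence $\nu^*L_\chi\cong\det(F_a)^{\chi_1}\otimes\det(F_b)^{\chi_2}\otimes\det(F_c)^{\chi_3}$, and (9) follows.

## 8. Rational curves of classes $e$, $g$ and $h$ from pencils of extensions

**Proposition 2.** For each $d'\in\{e,g,h\}$ there is a morphism $\nu:\mathbb P^1\to X$ with $\deg\nu^*L_\chi=\chi(d')$ for all $\chi\in\Lambda$. Call these morphisms $\nu_e,\nu_g,\nu_h$. In particular $\mathcal R^s\ne\emptyset$.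

The proof constructs a pencil of extensions all of whose members are stable. To control all subrepresentations at once, we take sub and quotient so strongly generated that a subrepresentation contains all of the relevant piece of $C$ as soon as it contains one vector of $A$ or $B$.

**Step 1: strongly generating maps.** This provides the building blocks. Let $Y,Z,T$ be vector spaces with $\dim Y=r\ge1$, $\dim Z=t\ge1$ and $\dim T\ge r+t-1$. We claim that there is a linear map $T\otimes Y\to Z$ such that $T\otimes v\to Z$ is onto for every $v\ne0$ in $Y$. Identify $Y$ with the polynomials $\mathbb C[\tau]_{<r}$ of degree less than $r$, and $Z^*$ with $\mathbb C[\tau]_{<t}$, and embed $\mathbb C[\tau]_{<r+t-1}\subset T^*$. Multiplication of polynomials is a map $Y\otimes Z^*\to T^*$. By adjunction it is a map $T\otimes Y\to Z$. For fixed $v\ne0$, the transpose of $T\to Z$ is $Z^*\to T^*$, $f\mapsto vf$. This is injective, so $T\to Z$ is onto.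

**Step 2: setup.** Here we fix the data of the extension. Write $d=d'+d''$ with $d'=(x_1,y_1,z_1)$, $d''=(x_2,y_2,z_2)$, and decompose $A=A_1\oplus A_2$, $B=B_1\oplus B_2$, $C=C_1\oplus C_2$ accordingly. Choose representations $F'$ on $(A_1,B_1,C_1)$ and $F''$ on $(A_2,B_2,C_2)$, with structure maps denoted $D_1$ and $D_2$, such that
$$D_i(U\otimes v)=C_i\ \text{ for all }0\ne v\in A_i,\qquad D_i(W\otimes v)=C_i\ \text{ for all }0\ne v\in B_i. \tag{10}$$
By Step 1 this is possible under the following inequalities.

- For $d'=e$, $d''=(0,n+1,1)$: here $B_1=A_2=0$. The map from $A_1$ (dimension $n$) to $C_1$ (dimension $n-1$) needs $m\ge2n-2$. The map from $B_2$ (dimension $n+1$) to $C_2$ (dimension $1$) needs $k\ge n+1$.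
- For $d'=g$, $d''=(n,1,n-1)$: here $A_1=0$. The map from $B_1$ (dimension $n$) to $C_1$ (dimension $1$) needs $k\ge n$. The map from $A_2$ (dimension $n$) to $C_2$ (dimension $n-1$) needs $m\ge2n-2$. The map from $B_2$ (dimension $1$) to $C_2$ needs $k\ge n-1$.
- For $d'=h$, $d''=(n-1,n,n-1)$: $F'$ needs $m,k\ge1$. The map from $A_2$ (dimension $n-1$) to $C_2$ (dimension $n-1$) needs $m\ge2n-3$. The map from $B_2$ (dimension $n$) to $C_2$ needs $k\ge2n-2$.

All of them hold, because $m\ge2n-2$ and $k\ge2n-2\ge n+1$; the last inequality uses $n\ge3$.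

For $\xi$ in
$$\Xi:=\mathrm{Hom}(U\otimes A_2,C_1)\oplus\mathrm{Hom}(W\otimes B_2,C_1)$$
let $F_\xi$ be the representation on $(A,B,C)$ that is $D_1$ on $A_1,B_1$ and $\xi+D_2$ on $A_2,B_2$. It is an extension of $F''$ by $F'$.

**Step 3: it suffices to find a pencil.** Suppose that $\xi_0,\xi_1\in\Xi$ are such that $F_{\sigma\xi_0+\tau\xi_1}$ is stable for all $(\sigma,\tau)\ne(0,0)$. On $\mathbb P^1$ with homogeneous coordinates $\sigma,\tau$, put
$$F_a=A_1(1)\oplus A_2,\qquad F_b=B_1(1)\oplus B_2,\qquad F_c=C_1(1)\oplus C_2,$$
where $A_1(1)=A_1\otimes\mathcal O(1)$, $A_2$ stands for $A_2\otimes\mathcal O$, and so on. The diagonal maps are $D_1,D_2$. The off-diagonal maps from $U\otimes A_2$ and $W\otimes B_2$ to $C_1(1)$ are given by $\sigma\xi_0+\tau\xi_1$. This is a family of stable representations, and the degrees of $F_a,F_b,F_c$ are $x_1,y_1,z_1$, that is, $d'$. By (P5) it gives the required $\nu$.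

**Step 4: reduction to two kinds of subrepresentations.** This uses (10) to cut down what must be checked in Lemma 2. Let $(A',B',C')\subset F_\xi$ have dimension vector $(x,y,z)$. Put $A'_1=A'\cap A_1$, let $A_2'$ be the image of $A'$ in $A_2$, and define $B'_1,B'_2$ in the same way.

If $(A',B')=0$, the vector is $(0,0,z)$ and (S1)–(S3) hold. By (10), if $(A_1',B_1')\ne0$ then $C'\supset C_1$, and if $(A_2',B_2')\ne0$ then $C'\to C_2$ is onto. If both are nonzero, then $z=n$. In that case (S1) holds; if $z=x=n$ then either $y\le n$ or the vector is $d$, so (S2) holds; and $z=n\ne1$, so (S3) holds. There remain two kinds: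

- (ii) $A'\subset A_1$, $B'\subset B_1$, not both zero, and $z\ge z_1$;
- (iii) $A'\cap A_1=0=B'\cap B_1$, $(A',B')\ne0$, so $x\le x_2$, $y\le y_2$; and $C'\to C_2$ is onto, so $z\ge z_2$.

**Step 5: the curve of class $e$.** Here $d''=(0,n+1,1)$. In kind (ii), $y=0$, $x\le n$, $z\ge n-1$. Then (S2), (S3) hold, and $z<x$ happens only for the allowed vector $(n,0,n-1)$. In kind (iii), $x=0$ and $z\ge1$, so (S1), (S2) hold. (S3) fails only if $B'=B$ and $z=1$, and then the image of $\varphi_B$ lies in the line $C'$. This is impossible if $\operatorname{rank}\varphi_B\ge2$.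

Let $J=\ker(D_2:W\otimes B\to C_2)$. Since $D_2$ is onto the line $C_2$, $\dim J=k(n+1)-1\ge2$. If $\xi|_J\ne0$, the image of $\varphi_B$ contains a nonzero vector of $C_1$ and maps onto $C_2$, so the rank is at least $2$ and $F_\xi$ is stable. Choose $\xi_0,\xi_1$ whose restrictions to $J$ are linearly independent in $\mathrm{Hom}(J,C_1)$. Then no nontrivial combination vanishes on $J$.

**Step 6: the curve of class $g$.** Here $d''=(n,1,n-1)$, $A=A_2$ and $\dim C_1=1$. In kind (ii), $x=0$, $1\le y\le n$, $z\ge1$, so (S1)–(S3) hold. In kind (iii), $x\le n$, $y\le1$, $z\ge n-1$. If $z=x$ then $x\ge n-1\ge1\ge y$, so (S2) holds; and (S3) holds since $y\le1$. If $z<x$, then $x=n$, $z=n-1$, so (S1) can fail only for $(n,1,n-1)$. In that case $A'=A$ and $C'\supset\varphi_A(U\otimes A)$, which is impossible if $\varphi_A$ is onto, since $\dim C'=n-1$.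

Let $J=\ker(D_2:U\otimes A\to C_2)$. Since $D_2$ is onto, $\dim J=mn-(n-1)\ge2$. If $\xi|_J\ne0$, the image of $\varphi_A$ contains the line $C_1$ and maps onto $C_2$, so $\varphi_A$ is onto and $F_\xi$ is stable. Choose $\xi_0,\xi_1$ whose restrictions to $J$ are linearly independent in $\mathrm{Hom}(J,C_1)$.

**Step 7: the curve of class $h$.** Here $d''=(n-1,n,n-1)$ and $A_1,B_1,C_1$ are lines. In kind (ii), $x,y\le1$ and $z\ge1$, so (S1)–(S3) hold. In kind (iii), $x\le n-1$, $y\le n$, $z\ge n-1$. Then (S1) and (S3) hold. If $z=x$, both are $n-1$, so (S2) can fail only for $(n-1,n,n-1)=d''$.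

In that case the projection $(A',B',C')\to F''$ is an isomorphism, so $(A',B',C')$ is the graph of some
$$(\alpha,\beta,\gamma)\in\Sigma:=\mathrm{Hom}(A_2,A_1)\oplus\mathrm{Hom}(B_2,B_1)\oplus\mathrm{Hom}(C_2,C_1).$$
For $u\in U$, $v\in A_2$, the structure map sends $u\otimes(\alpha(v)+v)$ to $D_1(u\otimes\alpha(v))+\xi(u\otimes v)+D_2(u\otimes v)$. This lies in the graph of $\gamma$ exactly when its $C_1$-component is $\gamma(D_2(u\otimes v))$, and the same holds for $W$ and $B_2$. So the graph is a subrepresentation if and only if $\xi=\gamma\circ D_2-D_1\circ(\alpha,\beta)$. Thus $\xi$ lies in the image of the linear map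
$$\partial:\Sigma\to\Xi,\qquad(\alpha,\beta,\gamma)\mapsto\gamma\circ D_2-D_1\circ(\alpha,\beta),$$
and $F_\xi$ is stable whenever $\xi\notin\operatorname{im}\partial$. Since $kn\ge(2n-2)n\ge3n$ for $n\ge3$,
$$\dim\Xi-\dim\Sigma=m(n-1)+kn-(3n-2)\ge2 .$$
So we can choose $\xi_0,\xi_1$ linearly independent modulo $\operatorname{im}\partial$, and then no nontrivial combination lies in $\operatorname{im}\partial$. $\square$

## 9. The cone, the two lengths and the pseudo-index of $X_{n,m,k}$

We now prove Theorem A. Assume $p,q>0$, and let $X$ be the variety of Section 7. It is nonempty by Proposition 2.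

**Step 1: Picard number and cone.** By (P1), $\mathrm{Pic}(X)$ is a quotient of $\Lambda\cong\mathbb Z^2$, so $\rho(X)\le2$. By Proposition 2 and (5), the degrees of $(N_1,N_2)$ on $\nu_e,\nu_g$ are $(n,0)$ and $(0,n)$. So $N_1,N_2$ are numerically independent, $\rho(X)=2$, and they form a basis of $(\mathrm{Pic}(X)/\!\equiv)\otimes\mathbb Q$. By (P2), $\overline{NE}(X)\subset\{N_1\ge0,N_2\ge0\}$. The edges of the cone on the right are spanned by the classes $\nu_{e*}[\mathbb P^1]$ and $\nu_{g*}[\mathbb P^1]$, so equality holds. There are exactly two extremal rays,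
$$R_e=\overline{NE}(X)\cap\{N_2=0\},\qquad R_g=\overline{NE}(X)\cap\{N_1=0\}.$$

**Step 2: $X$ is Fano.** On $\overline{NE}(X)\setminus0$ the values of $N_1,N_2$ are non-negative and not both zero. By (6) and $p,q>0$, $-K_X$ is positive there, and Kleiman's criterion applies.

**Step 3: lengths.** Let $\Gamma$ be a curve with $[\Gamma]\in R_e$. Then $N_2\cdot\Gamma=0$, and $N_1\cdot\Gamma>0$ because $[\Gamma]\ne0$. By (P4), $n\mid N_1\cdot\Gamma$, so $N_1\cdot\Gamma\ge n$ and $-K_X\cdot\Gamma\ge p$ by (6). Now let $\Gamma$ be the image of $\nu_e$, a rational curve. With $\deg(\nu_e)$ the degree of $\mathbb P^1\to\Gamma$, we have $\deg(\nu_e)\,N_1\cdot\Gamma=n$ and $\deg(\nu_e)\,N_2\cdot\Gamma=0$. So $[\Gamma]\in R_e$, hence $N_1\cdot\Gamma\ge n$. Therefore $\deg(\nu_e)=1$, $N_1\cdot\Gamma=n$ and $-K_X\cdot\Gamma=p$. So $\ell(R_e)=p$. Exchanging the roles of $N_1$ and $N_2$, the same argument gives $\deg(\nu_g)=1$ and $\ell(R_g)=q$. Hence $\ell(X)=\min(p,q)$.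

**Step 4: pseudo-index.** Let $\Gamma$ be any rational curve. If $[\Gamma]\in R_e\cup R_g$, then $-K_X\cdot\Gamma\ge\min(p,q)$, with equality attained by Step 3. Otherwise $N_1\cdot\Gamma$ and $N_2\cdot\Gamma$ are positive integers, so by (6) and (1)
$$-K_X\cdot\Gamma\ \ge\ \frac{p+q}n=k .$$
The image $\Gamma$ of $\nu_h$ is a rational curve with $\deg(\nu_h)\,N_j\cdot\Gamma=1$ for $j=1,2$. So $N_1\cdot\Gamma=N_2\cdot\Gamma=1$ and $-K_X\cdot\Gamma=k$. Hence $i(X)=\min(k,p,q)$.

The dimension was computed in Section 7. This proves Theorem A, and with the numerical choices of Section 4, $i(X)=\ell(X)$ does not hold for every Fano manifold. $\blacksquare$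

## 10. Sharpness of $D/2$, and every Picard number at least two

**Theorem B, part 1.** The inequality is Proposition 1. It remains to show that for each $n\ge3$ the manifold $X_n$ has $D=n$ and $\ell/i=D/2$.

The surjection $\Lambda\to\mathrm{Pic}(X_n)/\!\equiv$ from (P1) goes between free groups of rank $2$, so it is an isomorphism. Hence $N_1(X_n)_{\mathbb Z}=\mathrm{Hom}(\Lambda,\mathbb Z)$. Now $\Lambda=d^\perp$ is a direct summand of the lattice of all $\chi\in\mathbb Z^3$, so every homomorphism $\Lambda\to\mathbb Z$ is evaluation at some $v\in\mathbb Z^3$. It is zero exactly when $v\in\mathbb Qd\cap\mathbb Z^3=\mathbb Zd$, as $d$ is primitive. So $N_1(X_n)_{\mathbb Z}=\mathbb Z^3/\mathbb Zd$.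

By Step 3 of Section 9, $\nu_e$ and $\nu_g$ are birational onto rational curves of minimal anticanonical degree in $R_e$ and $R_g$. By Proposition 2 their classes are $\chi\mapsto\chi(e)$ and $\chi\mapsto\chi(g)$, that is, $e$ and $g$ modulo $d$. So $D$ is the index of $\mathbb Ze+\mathbb Zg+\mathbb Zd$ in $\mathbb Z^3$, which by (8) is
$$D=|\det(e,g,d)|=n .$$
Finally $\ell(X_n)/i(X_n)=n^2/2n=n/2=D/2$, which equals $\max(1,D/2)$ for $D\ge3$. The curve of class $h$ has class $\frac1D(e+g)$ by (2): it is exactly the dangerous class of Section 3.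

**Theorem B, part 2.** For $\rho=1$ see Section 2. For $\rho\ge2$ we must give one Fano manifold of Picard number $\rho$ with $i<\ell$. Take
$$X=X_3\times(\mathbb P^8)^{\rho-2},\qquad i(X_3)=6,\quad\ell(X_3)=9,\quad i(\mathbb P^8)=\ell(\mathbb P^8)=9 .$$

**Step 1: the cone of the product.** Here we identify the extremal rays. The divisor $-K_X$ is the sum of the pullbacks of the anticanonical divisors of the factors, so $X$ is Fano. Since $h^1(\mathcal O)=0$ for each factor (they are Fano), Picard groups add under this product. So $\rho(X)=2+(\rho-2)=\rho$, and $N_1(X)$ is the direct sum of the $N_1$ of the factors. A line bundle on $X$ is a tensor product of pullbacks $\mathrm{pr}_j^*L_j$, and the projection formula gives its degree on a curve $\Gamma$ as $\sum_jL_j\cdot\mathrm{pr}_{j*}\Gamma$. So $[\Gamma]$ is the sum of its push-forwards to the factors, which are effective. Conversely, curves of the factors occur in $X$ with the other coordinates constant. Hence $\overline{NE}(X)$ is the direct sum of the cones of the factors, and its extremal rays are those of the factors.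

**Step 2: the length.** Let $\Gamma$ be a curve whose class lies in an extremal ray of one factor. Its push-forwards to the other factors are effective and numerically zero, hence zero, so $\Gamma$ is mapped to a point in each of them. Thus $\Gamma$ lies in a copy of the one factor, and its anticanonical degree is computed there. So $\ell(X)=9$, the minimum of the minimal lengths of the factors.

**Step 3: the pseudo-index.** Let $\Gamma$ be a rational curve on $X$. Then $-K_X\cdot\Gamma$ is the sum of the anticanonical degrees of the push-forwards of $\Gamma$ to the factors. Each push-forward is zero or a positive multiple of a rational curve, and not all are zero. So $-K_X\cdot\Gamma\ge\min(6,9)=6$. The value $6$ is attained by a curve in $X_3\times\{\mathrm{pt}\}$. So $i(X)=6<9=\ell(X)$, with $\rho(X)=\rho$. $\blacksquare$
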